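# Making equivariant embeddings of Riemann surfaces conformal

## 1. Spheres, where a change of parameter suffices

Let $\Sigma$ be the Riemann sphere and $e:\Sigma\to\mathbb R^n$ any smooth embedding. The surface $e(\Sigma)$ need not be round, and $e$ need not preserve angles. Still, a change of parameter makes it conformal: there is a diffeomorphism $\varphi$ of $\Sigma$ such that $e\circ\varphi$ is conformal. Indeed, let $g_E$ be the Euclidean metric. The pulled-back metric $e^*g_E$ defines a second conformal class $c_1=[e^*g_E]$ on $\Sigma$, next to the given class $c_0$. By the uniformization theorem $(\Sigma,c_1)$, with the orientation of $\Sigma$, is biholomorphic to $(\Sigma,c_0)$, so there is a diffeomorphism $\varphi$ with $\varphi^*c_1=c_0$. Then $(e\circ\varphi)^*g_E=\varphi^*(e^*g_E)\in\varphi^*c_1=c_0$.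

Now add symmetry.

**Definition.** Let $\Sigma$ be a closed (connected) Riemann surface with conformal class $c_0$, let $G$ be a finite group of biholomorphisms of $\Sigma$, and let $\rho:G\to\mathrm O(n)$ be a representation. A smooth embedding $e:\Sigma\to\mathbb R^n$ is *$G$-equivariant* with respect to $\rho$ if $e(hx)=\rho(h)e(x)$ for all $h\in G$, $x\in\Sigma$. It is *conformal* if $e^*g_E\in c_0$.

If $e$ is equivariant, then $h^*e^*g_E=(\rho(h)e)^*g_E=e^*g_E$, so $c_1=[e^*g_E]$ is a $G$-invariant class. Suppose a diffeomorphism $\varphi$ of $\Sigma$ satisfies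
$$\varphi h=h\varphi\quad(h\in G),\qquad \varphi^*c_1=c_0 . \tag{1}$$
Then $f=e\circ\varphi$ is a conformal embedding, and $f(hx)=e(\varphi(hx))=e(h\varphi(x))=\rho(h)f(x)$. So (1) is all we need.

For the sphere and a cyclic group of rotations, generated by $h(z)=\zeta z$ with $\zeta$ of order $k\ge2$, we can get (1) by hand. The map $h$ preserves $c_1$ and the orientation, so it is holomorphic for $c_1$ too. Take a biholomorphism $\varphi:(\Sigma,c_0)\to(\Sigma,c_1)$, composed with a Möbius map so that $\varphi$ fixes $0$ and $\infty$. Then $\varphi^{-1}h\varphi$ is an automorphism of $(\Sigma,c_0)$ fixing $0$ and $\infty$, that is, $z\mapsto\zeta'z$. With $A=d\varphi_0$, an orientation-preserving real linear map, multiplication by $\zeta'$ equals $A^{-1}\zeta A$. Taking traces, $\mathrm{Re}\,\zeta'=\mathrm{Re}\,\zeta$; both have modulus $1$, so $\zeta'\in\{\zeta,\bar\zeta\}$. For $v\ne0$ the sign of $\det(v,\zeta v)$ is the sign of $\mathrm{Im}\,\zeta$, and $\det(v,A^{-1}\zeta Av)=\det(A)^{-1}\det(Av,\zeta Av)$ has the same sign. So $\zeta'=\zeta$, i.e. $\varphi$ commutes with $h$.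

What changes on a general surface with a general group? Two invariant classes are usually inequivalent, so no $\varphi$ will do, and the embedding itself has to be changed, equivariantly. It is a result of Garsia and Rüedy that every closed Riemann surface has a conformal embedding into $\mathbb R^3$, and one of Rüedy that whenever a smooth $G$-equivariant embedding into $\mathbb R^3$ exists, so does a conformal one. The question for all $n$, from Chao Wang and Zhongzi Wang, "Equivariant embeddings of Riemann surfaces in Euclidean spaces with minimal dimensions", arXiv:2511.16176 (2025), is whether every smooth equivariant embedding in $\mathbb R^n$ can be replaced by a conformal one for the same $\rho$. The answer is yes.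

**Theorem A.** Let $\Sigma$ be a closed Riemann surface, $G\le\mathrm{Aut}(\Sigma)$ finite, $\rho:G\to\mathrm O(n)$ a representation. If there is a smooth $G$-equivariant embedding $e:\Sigma\to\mathbb R^n$, then there is a smooth $G$-equivariant conformal embedding $f:\Sigma\to\mathbb R^n$ with respect to the same $\rho$.

Section 10 contains a stronger version, Theorem B.

## 2. Tori, where the embedding itself has to move

Take the torus of revolution with radii $R>r>0$, angle $\alpha$ around the axis and angle $\theta$ around the tube. Its metric is
$$(R+r\cos\theta)^2d\alpha^2+r^2d\theta^2=(R+r\cos\theta)^2(d\alpha^2+dt^2),\qquad t(\theta)=\int_0^\theta\frac{r\,d\theta'}{R+r\cos\theta'} .$$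
In the coordinate $z=\alpha+it$ it is conformal to $\mathbb C/(2\pi\mathbb Z+iL\mathbb Z)$ with $L=t(2\pi)=2\pi r/\sqrt{R^2-r^2}$. As $r/R$ runs over $(0,1)$, $L$ runs over $(0,\infty)$. So every rectangular torus is realized, equivariantly for translations $z\mapsto z+2\pi/k$ (rotations about the axis), for $z\mapsto\bar z$ (a reflection) and for $z\mapsto-z$ (the half turn about a horizontal axis through the center).

The hexagonal torus $\mathbb C/(\mathbb Z+\omega\mathbb Z)$, $\omega=e^{2\pi i/3}$, is different. It has the automorphism $z\mapsto\omega z$ of order $3$ with a fixed point. A rectangular torus has none: lifted to $\mathbb C$ and centered at a fixed point, an automorphism of order $3$ with a fixed point would be multiplication by $\omega^{\pm1}$ and would preserve the lattice $\mathbb Za+\mathbb Zib$, but $\mathrm{Re}(\omega^{\pm1}a)=-a/2$ is not in $\mathbb Za$. So if $e$ is a torus of revolution and $c_0$ is the hexagonal class, then $e\circ\varphi$ is not conformal for any $\varphi$.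

Here is a test case with symmetry. Take $G=\{1,h\}$, where $h$ is the half turn of the torus of revolution $e$ about a horizontal axis through the center. It acts by $(\alpha,\theta)\mapsto(-\alpha,-\theta)$ and fixes four points. Under a linear identification of tori this is the action of $z\mapsto-z$ on any $\mathbb C/\Lambda$. So the hexagonal torus with $z\mapsto-z$ satisfies the hypothesis of Theorem A, and $e$ must be moved by an $h$-equivariant deformation that changes its conformal type to hexagonal.

## 3. Corrugation, and two places where it stops short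

There is a standard way to change the induced metric with little motion of the surface: wrinkle it finely. Here is the wrinkle we use.

**Lemma 1 (profile curve).** There are a universal $s_*>0$ and a smooth map $\gamma=(\gamma_1,\gamma_2):(-2s_*,2s_*)\times\mathbb R\to\mathbb R^2$, $2\pi$-periodic in the second variable $\tau$, with $\gamma(0,\cdot)=0$, with (writing $'=\partial_\tau$)
$$2\gamma_1'+(\gamma_1')^2+(\gamma_2')^2=s^2, \tag{2}$$
and with $|\gamma'|\le\frac14$ for $|s|\le s_*$.

*Proof.* Equation (2) says that $(1+\gamma_1',\gamma_2')$ lies on the circle of radius $\sqrt{1+s^2}$, and periodicity says that its mean is $(1,0)$. Let the vector swing along the circle with angle $f\sin\tau$, and choose $f$ to get the mean right. Put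
$$J(f)=\frac1{2\pi}\int_0^{2\pi}\cos(f\sin\tau)\,d\tau .$$
Expanding the cosine, and using that the mean of $\sin^2\tau$ is $\frac12$, we get $J(f)=k(f^2)$ with $k$ entire, $k(0)=1$, $k'(0)=-\frac14$. By the inverse function theorem there is a smooth $y(\sigma)$ near $0$ with $y(0)=0$ and $k(y(\sigma))=(1+\sigma)^{-1/2}$; differentiating, $-\frac14y'(0)=-\frac12$, so $y'(0)=2$. Hence $y(\sigma)=\sigma a(\sigma)$ with $a$ smooth and $a>0$ near $0$, and $f(s)=s\sqrt{a(s^2)}$ is smooth near $0$ with $f(s)^2=y(s^2)$, so $\sqrt{1+s^2}\,J(f(s))=1$. Define
$$\gamma(s,\tau)=\int_0^\tau\Big(\sqrt{1+s^2}\cos(f(s)\sin\tau')-1,\ \sqrt{1+s^2}\sin(f(s)\sin\tau')\Big)d\tau' .$$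
The first integrand has integral $2\pi(\sqrt{1+s^2}J(f(s))-1)=0$ over a period; the second is odd and periodic, so its integral over a period is $0$. So $\gamma$ is periodic. For $s=0$ we have $f=0$ and $\gamma=0$. Since $(1+\gamma_1')^2+(\gamma_2')^2=1+s^2$, (2) holds. As $\gamma'(0,\cdot)=0$, continuity gives $s_*$. $\square$

**Example.** Let $u(x,y)=(x,y,0)$, let $b$ be a constant with $|b|\le s_*$, and let $\lambda>0$. The map $\hat u(x,y)=(x+\lambda^{-1}\gamma_1(b,\lambda x),\,y,\,\lambda^{-1}\gamma_2(b,\lambda x))$ is within $O(1/\lambda)$ of $u$, and its metric is $((1+\gamma_1')^2+\gamma_2'^2)dx^2+dy^2=(1+b^2)dx^2+dy^2$. Lengths in the $x$-direction have grown, and the conformal class has changed by a definite amount.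

The first plan that suggests itself is then this. Scale a metric in the class $c_0$ up to a metric $t$ larger than $e^*g_E$, write $t-e^*g_E$ as a finite sum of terms $b_i^2d\psi_i^2$, and corrugate once (or several times) per term until the metric is $t$. There are two points where this stops.

First, on a curved surface one corrugation adds $b^2d\psi^2$ only up to an error $O(1/\lambda)$, as we compute in Section 7, and nothing makes the error vanish. After finitely many corrugations the class is near $c_0$, and near classes can be inequivalent, as tori show. Iterating infinitely often, as in the Nash–Kuiper scheme, gives no control on the second derivatives: a wrinkle $\lambda^{-1}\gamma(s,\lambda x)$ has second derivatives of size $\lambda$. We need a smooth map.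

Second, consider a point $x$ fixed by some $h\ne1$. Away from such points we wrinkle on a small disc $U$ with disjoint translates and copy the wrinkle to the other discs $hU$. Near $x$ no such disc exists. In some cases the trouble is not just with the recipe: if $h$ rotates $T_x\Sigma$ by $2\pi/k$ with $k\ge3$, then every $G$-invariant metric at $x$ is a multiple of one fixed form, while a multiple of that form plus $b^2d\psi^2$ with $b(x)\ne0$, $d\psi_x\neq0$, is not. So no equivariant map induces, even approximately at $x$, the metric of a single corrugation through $x$.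

Both points have the same kind of remedy: we do not ask for the class pointwise, only for its point in Teichmüller space. That point depends on the metric so weakly that a uniformly bounded distortion on a set of tiny area hardly moves it. So near points with nontrivial stabilizer we do nothing. What remains is that we get an approximately right point in a finite-dimensional space. So we aim not at $c_0$ alone but at a whole finite-dimensional family of invariant classes around $c_0$. The points actually reached depend continuously on the aim and differ little from it, and Brouwer's theorem says that one of them is exactly $c_0$. In dimension one this is the intermediate value theorem: if $R:[-r,r]\to\mathbb R$ is continuous with $|R(v)-v|\le r$, then $R(r)\ge0\ge R(-r)$, so $R$ has a zero.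

## 4. Beltrami coefficients of invariant metrics

From here through Section 9, $G$ may be any finite group of diffeomorphisms of $\Sigma$, each holomorphic *or antiholomorphic* for $c_0$; this costs nothing and is needed for Theorem B. Averaging a metric of $c_0$ over $G$, fix a $G$-invariant $g_0=\rho_0|dz|^2\in c_0$. Distances on $\Sigma$ and norms of tensors use $g_0$; for a symmetric $2$-tensor, $|T|\le\delta$ means $-\delta g_0\le T\le\delta g_0$.

**Definition.** A *Beltrami differential* $\mu=\mu\,d\bar z/dz$ is a measurable tensor of type $(-1,1)$; $|\mu|$ is a well-defined function. If $\|\mu\|_\infty<1$, it defines the measurable conformal class $c_\mu=[\,|dz+\mu\,d\bar z|^2]$.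

Every smooth metric $g=E\,dx^2+2F\,dx\,dy+H\,dy^2$ lies in $c_\mu$ for a unique smooth $\mu=\mu(g)$ with $|\mu|<1$, namely
$$\mu(g)=\frac{E-H+2iF}{E+H+2\sqrt{EH-F^2}} . \tag{3}$$
To see this, expand: $|dz+\mu d\bar z|^2=|(1+\mu)dx+i(1-\mu)dy|^2$ has $E=|1+\mu|^2$, $H=|1-\mu|^2$, $F=\mathrm{Re}\big((1+\mu)\overline{i(1-\mu)}\big)=2\,\mathrm{Im}\,\mu$. So $E-H+2iF=4\mu$, $E+H=2+2|\mu|^2$, $EH-F^2=(1-|\mu|^2)^2$, and (3) returns $\mu$; being invariant under scaling, (3) gives uniqueness. For existence, a form is determined up to scale by $(E-H+2iF)/(E+H)$, which for a positive definite form lies in the open unit disc; for $|dz+\mu d\bar z|^2$ this is $2\mu/(1+|\mu|^2)$, a bijection of the unit disc. In particular $\mu(g)(x)$ depends continuously on the form $g(x)$.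

**Example.** On $\mathbb C/(\mathbb Z+i\mathbb Z)$ let $\mu$ be constant. The map $w=z+\mu\bar z$ has $dw=dz+\mu\,d\bar z$ and sends the periods $1,i$ to $1+\mu$, $i(1-\mu)$. So $c_\mu$ is the torus with modulus $i(1-\mu)/(1+\mu)$. As $\mu$ runs over the unit disc, this runs over the whole upper half-plane.

**Pullback.** For $h\in G$ define $h^*\mu$ by $c_{h^*\mu}=h^*c_\mu$. If $h$ is holomorphic, $h^*(dz+\mu d\bar z)=h_zdz+(\mu\circ h)\overline{h_z}d\bar z$. If $h$ is antiholomorphic with $a=h_{\bar z}$, then $h^*(dz+\mu d\bar z)=a\,d\bar z+(\mu\circ h)\bar a\,dz$, which has the same modulus as its conjugate $\bar a\,dz+\overline{\mu\circ h}\,a\,d\bar z$. So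
$$h^*\mu=(\mu\circ h)\,\overline{h_z}/h_z\quad\text{resp.}\quad h^*\mu=\overline{\mu\circ h}\;a/\bar a . \tag{4}$$
Hence $h^*$ is real-linear (and we use (4) for $\mu$ of any size), $|h^*\mu|=|\mu|\circ h$, and $\mu(h^*g)=h^*\mu(g)$. If $h^*\mu=\mu$ for all $h\in G$, then $\rho_0|dz+\mu\,d\bar z|^2$ is a $G$-invariant metric. Indeed, for holomorphic $h$, invariance of $g_0$ says $(\rho_0\circ h)|h_z|^2=\rho_0$, so $h^*(\rho_0|dz+\mu d\bar z|^2)=\rho_0|dz+h^*\mu\,d\bar z|^2$; for antiholomorphic $h$ replace $h_z$ by $a$.

**Example.** On $\mathbb C/(\mathbb Z+i\mathbb Z)$ with constant $\mu$: for $h(z)=-z$ we get $h^*\mu=\mu$, so all constants are invariant. For $h(z)=\bar z$ we get $h^*\mu=\bar\mu$, so the invariant ones are real, and these give the rectangular tori. For $h(z)=iz$ we get $h^*\mu=-\mu$, so only $0$ is invariant.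

## 5. The Teichmüller point of a Beltrami differential

Choose a finite $G$-invariant set $P\subset\Sigma$ with $2g-2+|P|>0$, where $g$ is the genus: $P=\emptyset$ if $g\ge2$, and a union of $G$-orbits if $g\le1$. The punctures only serve to make $X=\Sigma\setminus P$ hyperbolic. Write $X=\mathbb H/\Gamma$, and let $M(X)$ be the open unit ball of $L^\infty$ Beltrami differentials on $X$. For $\mu\in M(X)$ with lift $\tilde\mu$ to $\mathbb H$ let

* $w^\mu:\mathbb H\to\mathbb H$ be the quasiconformal (qc) map with coefficient $\tilde\mu$ whose boundary extension fixes $0,1,\infty$;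
* $w_\mu:\hat{\mathbb C}\to\hat{\mathbb C}$ be the qc map with coefficient $\tilde\mu$ on $\mathbb H$ and $0$ on the lower half-plane $L$, fixing $0,1,\infty$;
* $\beta(\mu)$ be the Schwarzian derivative of $w_\mu|_L$, an element of the space $B_2(L,\Gamma)$ of bounded holomorphic quadratic differentials for $\Gamma$ on $L$, which has finite complex dimension $3g-3+|P|$.

Let $Q(X)$ be the space of integrable holomorphic quadratic differentials on $X$; also $\dim_{\mathbb C}Q(X)=3g-3+|P|$. For example, on the sphere minus $\{0,1,\infty,t\}$ the differential $dz^2/(z(z-1)(z-t))$ has simple poles at the four points (at $\infty$, with $w=1/z$, it is $dw^2/w$ times a nonvanishing holomorphic function), so it is integrable and spans $Q(X)$, which has dimension $-3+4=1$. A product $\mu q$ is an area density, so $\int_X\mu q$ makes sense.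

We use the following standard facts; see Ahlfors, *Lectures on Quasiconformal Mappings*; Ahlfors–Bers, Ann. of Math. 72 (1960); Gardiner, *Teichmüller Theory and Quadratic Differentials*; Lehto, *Univalent Functions and Teichmüller Spaces*; Nag, *The Complex Analytic Theory of Teichmüller Spaces*.

* (F0) $\beta(\mu)=\beta(\nu)\iff w_\mu|_L=w_\nu|_L\iff w^\mu=w^\nu$ on $\hat{\mathbb R}$.
* (F1) $\beta:M(X)\to B_2(L,\Gamma)$ is holomorphic, $d\beta_0$ is surjective, and $\ker d\beta_0=\mathcal N:=\{\mu:\int_X\mu q=0\ \ \forall q\in Q(X)\}$.
* (F2) If $\|\mu_j\|_\infty\le k<1$ and $\mu_j\to\mu$ a.e., then $w_{\mu_j}\to w_\mu$ and $w^{\mu_j}\to w^\mu$ (extended by reflection) uniformly on $\hat{\mathbb C}$ in the spherical metric. Hence $\beta(\mu_j)\to\beta(\mu)$ locally uniformly on $L$, and so in norm, because $B_2(L,\Gamma)$ is finite-dimensional.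

(F2) is what makes a small set around the fixed points harmless: if $|\mu_j|\le k<1$ and $\mu_j$ is supported in a disc of radius $1/j$, then $\beta(\mu_j)\to\beta(0)$ although $\|\mu_j\|_\infty$ need not tend to $0$.

We call a qc homeomorphism $\varphi:X\to X$ *conformal from $c_\mu$ to $c_\nu$* if it preserves orientation and $\varphi^*c_\nu=c_\mu$ a.e.

**Lemma 2.** $\beta(\mu)=\beta(\nu)$ if and only if there is a $\varphi:X\to X$ homotopic to $\mathrm{id}_X$ and conformal from $c_\mu$ to $c_\nu$. Such a $\varphi$ is unique; it has the lift $\tilde\varphi=(w^\nu)^{-1}w^\mu$, which is the identity on $\hat{\mathbb R}$.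

*Proof.* Suppose $\beta(\mu)=\beta(\nu)$; by (F0), $w^\mu=w^\nu$ on $\hat{\mathbb R}$. Put $\tilde\varphi=(w^\nu)^{-1}w^\mu$. For $\gamma\in\Gamma$ the maps $w^\mu\gamma(w^\mu)^{-1}$ and $w^\nu\gamma(w^\nu)^{-1}$ are conformal automorphisms of $\mathbb H$, because $\tilde\mu,\tilde\nu$ are $\Gamma$-invariant, and they have equal boundary values; so they are the same Möbius map $A$. Then $\tilde\varphi\gamma=(w^\nu)^{-1}Aw^\mu=\gamma\tilde\varphi$, and $\tilde\varphi$ descends to a $\varphi$ conformal from $c_\mu$ to $c_\nu$. Moving $z$ to $\tilde\varphi(z)$ along the hyperbolic geodesic is a $\Gamma$-equivariant homotopy, so $\varphi\simeq\mathrm{id}_X$.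

Conversely, given $\varphi$, lift the homotopy from $\mathrm{id}_X$, starting at $\mathrm{id}_{\mathbb H}$. Its end is a lift $\tilde\varphi$ commuting with $\Gamma$. It is qc, so it extends to $\hat{\mathbb R}$. If $\gamma\in\Gamma$ is hyperbolic with attracting fixed point $p$, then $\tilde\varphi(\gamma^mz)=\gamma^m\tilde\varphi(z)$, and $m\to\infty$ gives $\tilde\varphi(p)=p$. Such points are dense in $\hat{\mathbb R}$ because $X$ has finite hyperbolic area, so $\tilde\varphi=\mathrm{id}$ on $\hat{\mathbb R}$. Now $w^\nu\tilde\varphi$ and $w^\mu$ have the same coefficient and both fix $0,1,\infty$, so they are equal. This gives $w^\mu=w^\nu$ on $\hat{\mathbb R}$, hence $\beta(\mu)=\beta(\nu)$, and also $\tilde\varphi=(w^\nu)^{-1}w^\mu$, which is the uniqueness. $\square$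

## 6. Hitting the class $c_0$ exactly

**Proposition 3.** There are a finite-dimensional real vector space $V$ of smooth $G$-invariant Beltrami differentials on $\Sigma$ and $r_1>0$ such that $\|v\|_\infty<\frac12$ on $B_{r_1}=\{v\in V:\|v\|_\infty\le r_1\}$ and the following holds. Let $0<r\le r_1$, $k<1$, let $Z\subset\Sigma$ be a null set, and let $\Psi_j$ ($j\in\mathbb N$) be sup-norm continuous maps from $B_r$ to smooth $G$-invariant Beltrami differentials with $\|\Psi_j(v)\|_\infty\le k$, such that $\Psi_j(v_j)\to v$ pointwise on $\Sigma\setminus Z$ whenever $v_j\to v$ in $B_r$. Then for all large $j$ there are $v\in B_r$ and an orientation-preserving smooth diffeomorphism $\varphi:\Sigma\to\Sigma$ commuting with $G$, with $\varphi^*c_{\Psi_j(v)}=c_0$ and $\varphi|_X$ homotopic to $\mathrm{id}_X$ in $X$.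

Read $v$ as the aim and $\Psi_j(v)$ as the class actually reached.

*Proof.* **Step 1: a $G$-invariant space $W$ of coefficients on which $\beta$ is a local chart.** First, $\mathcal N$ is $G$-invariant. For $q\in Q(X)$ put $h^*q=(q\circ h)h_z^2$ for $h$ holomorphic, and $h^*q=\overline{q\circ h}\,\bar a^2$, $a=h_{\bar z}$, for $h$ antiholomorphic. In the second case $\bar h$ is holomorphic with derivative $\bar a$, so $h^*q$ is holomorphic in both cases, and it is again integrable. By (4), $h^*\mu\,h^*q$ is $(\mu q)\circ h\,|h_z|^2$ or $\overline{(\mu q)\circ h}\,|a|^2$, so by change of variables $\int h^*\mu\,h^*q$ is $\int\mu q$ or its conjugate. Since $h^*$ is bijective on $Q(X)$, it maps $\mathcal N$ to itself.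

Let $\mathcal B$ be the space of smooth Beltrami differentials with compact support in $X$ (no bound on the size). The map $\mathcal B\to Q(X)^*$, $\mu\mapsto\int\mu\,\cdot$, is complex linear, and a $q$ annihilated by all of $\mathcal B$ is $0$; as $Q(X)$ is finite-dimensional, the map is onto. So $\mathcal B/(\mathcal B\cap\mathcal N)$ has real dimension $2(3g-3+|P|)$. Averaging a real-linear section of $\mathcal B\to\mathcal B/(\mathcal B\cap\mathcal N)$ over the finite group $G$, which acts linearly on both spaces, gives a $G$-equivariant one. Let $W$ be its image. It is $G$-invariant, $W\cap\mathcal N=0$, and $\dim_{\mathbb R}W=\dim_{\mathbb R}B_2(L,\Gamma)$. By (F1), $d\beta_0|_W:W\to B_2(L,\Gamma)$ is an isomorphism. By the inverse function theorem there is an open sup-norm ball $W_0\subset W$ around $0$, of radius $<\frac12$, such that $F=\beta|_{W_0}$ is a homeomorphism onto an open set $U\subset B_2(L,\Gamma)$. Put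
$$V=W^G$$
and let $r_1$ be less than the radius of $W_0$. (If $V=0$, then $B_r$ is a point and everything below remains true.)

**Step 2: invariant classes near $c_0$ are seen already by $V$.** The claim is: if $\mu\in M(X)$ is $G$-invariant and $\beta(\mu)\in U$, then $w=F^{-1}\beta(\mu)$ lies in $V$. We first show that $\beta(\mu)=\beta(\nu)$ implies $\beta(h^*\mu)=\beta(h^*\nu)$. With $\varphi$ as in Lemma 2, $h^{-1}\varphi h$ preserves orientation, even when $h$ does not; it is homotopic to $\mathrm{id}_X$; and $(h^{-1}\varphi h)^*h^*c_\nu=h^*\varphi^*c_\nu=h^*c_\mu$. So Lemma 2 applies to $h^*\mu,h^*\nu$. Now $\beta(w)=\beta(\mu)$ gives $\beta(h^*w)=\beta(h^*\mu)=\beta(\mu)=\beta(w)$. Since $h^*$ preserves $W$ and the sup norm, $h^*w\in W_0$; as $F$ is injective, $h^*w=w$. So $w\in V$.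

**Step 3: Brouwer produces a $v$ with $\beta(\Psi_j(v))=\beta(0)$.** We claim that for $j$ large and all $v\in B_r$ we have $\beta(\Psi_j(v))\in U$, and $R_j(v):=F^{-1}\beta(\Psi_j(v))$, which is in $V$ by Step 2, satisfies $\|R_j(v)-v\|_\infty\le r$. If not, then for infinitely many $j$ there are $v_j\in B_r$ violating this; pass to a subsequence with $v_j\to v$, and put $v_j=v$ for the remaining indices. By hypothesis $\Psi_j(v_j)\to v$ a.e. with $\|\Psi_j(v_j)\|_\infty\le k$, so (F2) gives $\beta(\Psi_j(v_j))\to\beta(v)=F(v)\in U$. So $\beta(\Psi_j(v_j))\in U$ eventually, and by continuity of $F^{-1}$, $R_j(v_j)-v_j\to v-v=0$. This contradicts the violation.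

For such $j$ the map $v\mapsto v-R_j(v)$ is continuous, because $\Psi_j$, $\beta$ and $F^{-1}$ are, and it maps $B_r$ to itself. By Brouwer it has a fixed point $v$: $R_j(v)=0$, i.e. $\beta(\Psi_j(v))=F(0)=\beta(0)$.

**Step 4: from equal Teichmüller points to an equivariant diffeomorphism of $\Sigma$.** Put $\nu=\Psi_j(v)$. Lemma 2 gives $\varphi:X\to X$, homotopic to $\mathrm{id}_X$, conformal from $c_0$ to $c_\nu$. As a homeomorphism it extends to the end compactification of $X$, which is $\Sigma$. Both $c_0$ and $c_\nu$ are smooth conformal structures on all of $\Sigma$, so they have smooth isothermal coordinates. In these, $\varphi$ is holomorphic on $X$ (a qc map with coefficient $0$ is holomorphic) and bounded near each puncture, so it is holomorphic on $\Sigma$ by removability of isolated singularities. The same holds for $\varphi^{-1}$. So $\varphi$ is a smooth diffeomorphism with $\varphi^*c_\nu=c_0$. For $h\in G$ the map $h^{-1}\varphi h$ is orientation-preserving, homotopic to $\mathrm{id}_X$ on $X$, and conformal from $h^*c_0=c_0$ to $h^*c_\nu=c_\nu$. By uniqueness in Lemma 2, $h^{-1}\varphi h=\varphi$.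 $\square$

Two things remain to be built: equivariant embeddings that aim at $v$, and a uniform $k<1$.

## 7. One equivariant corrugation

In Sections 7 and 8, $N$ is a closed connected surface, orientable or not, $G$ is a finite group acting effectively on $N$ by isometries of a metric $g_0$, and $n\ge3$. Let
$$S=\{x\in N:G_x\neq1\}=\bigcup_{h\ne1}\mathrm{Fix}(h).$$
The fixed set of an isometry is a closed totally geodesic submanifold. A component of dimension $2$ would be open and closed and force $h=1$. So each $\mathrm{Fix}(h)$, $h\ne1$, has components of dimension $\le1$, and $S$ is closed and null. For the half turn of the torus, $S$ is four points; for the reflection $z\mapsto\bar z$ of the torus of revolution it is two circles.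

**Definition.** A *parameter set* $B$ is a compact convex set with nonempty interior in a finite-dimensional real vector space. A *smooth family* $u_q$, $q\in B$, of $G$-equivariant maps (or $G$-invariant tensors) on $N$ is a smooth map on $N\times B^+$ for some open convex $B^+\supset B$, with equivariance (invariance) for every $q\in B^+$. Conditions such as "embedding" or "positive definite" are required only for $q\in B$.

We may always shrink $B^+$ to a small neighborhood $\{q:\mathrm{dist}(q,B)<\delta\}$. By compactness, being an immersion or being positive definite then persists on $B^+$.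

**Definition.** A *free disc* is an open $U\subset N$ with coordinates identifying it with $\mathbb R^2$ and with $hU\cap U=\emptyset$ for all $h\neq1$; its translates are then pairwise disjoint. For a tensor $T$ with compact support in $U$ let $\mathcal G(T)$ be the $G$-invariant tensor equal to $T$ on $U$ and to $0$ off $GU$.

**Lemma 4.** Let $u_q$, $q\in B$, be a smooth family of $G$-equivariant embeddings $N\to\mathbb R^n$, $g_q=u_q^*g_E$. Let $U$ be a free disc, $\psi\in C^\infty(U)$ with $d\psi\ne0$ everywhere, $K\subset U$ compact, and $b$ a smooth function on $U\times B^+$ vanishing off $K\times B^+$, with $b_q^2|d\psi|_{g_q}^2\le s_*^2$ for $q\in B$. For every $\varepsilon>0$ there is a smooth family $\hat u_q$, $q\in B$, of $G$-equivariant embeddings with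
$$|\hat u_q-u_q|\le\varepsilon,\qquad|\hat u_q^*g_E-g_q-\mathcal G(b_q^2d\psi^2)|\le\varepsilon .$$
Moreover $\hat u_q$ is isotopic to $u_q$ through $G$-equivariant embeddings.

*Proof.* **Step 1: the formula.** We transplant the planar example, with the direction of $d\psi$ in place of the $x$-axis and a normal field in place of the $z$-axis. Shrink $B^+$ so that all $u_q$, $q\in B^+$, are immersions and $|b_q|\,|d\psi|_{g_q}<2s_*$. The normal bundle of $u$ over $U\times B^+$ has rank $n-2\ge1$ and is trivial because $U\times B^+$ is contractible; let $\nu$ be a smooth unit section. Put $\xi=du_q(\mathrm{grad}_{g_q}\psi)$. Then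
$$\langle du_qX,\xi\rangle=d\psi(X),\qquad|\xi|=|d\psi|_{g_q}>0 .$$
Put $\zeta=|\xi|\nu$, $s=b|\xi|$,
$$Y(x,\tau,q)=|\xi|^{-2}\big(\gamma_1(s,\tau)\xi+\gamma_2(s,\tau)\zeta\big),\qquad \hat u_q(x)=u_q(x)+\lambda^{-1}Y(x,\lambda\psi(x),q)\quad(x\in U),$$
with $\lambda>0$ large. Where $b=0$ we have $s=0$ and $Y=0$, so $\hat u=u$ off $K$. Hence $\hat u_q(hx)=\rho(h)\hat u_q(x)$ for $x\in U$, $h\in G$, together with $\hat u_q=u_q$ off $GU$, defines a smooth family of $G$-equivariant maps.

**Step 2: the induced metric.** All $O(\cdot)$ are uniform over $N\times B$; this is possible because $Y$ is periodic in $\tau$ and supported over $K$. Clearly $|\hat u-u|=O(1/\lambda)$. Differentiating on $U$, the factor $\lambda$ from $\lambda\psi$ cancels $\lambda^{-1}$: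
$$d\hat u=du+Y_\tau\otimes d\psi+O(1/\lambda),\qquad Y_\tau=|\xi|^{-2}(\gamma_1'\xi+\gamma_2'\zeta). \tag{5}$$
Since $\zeta$ is normal and $|\zeta|=|\xi|$, we have $\langle duX,Y_\tau\rangle=|\xi|^{-2}\gamma_1'\,d\psi(X)$ and $|Y_\tau|^2=|\xi|^{-2}|\gamma'|^2$. So by (2)
$$\hat u^*g_E=g+|\xi|^{-2}\big(2\gamma_1'+|\gamma'|^2\big)d\psi^2+O(1/\lambda)=g+|\xi|^{-2}s^2d\psi^2+O(1/\lambda)=g+b^2d\psi^2+O(1/\lambda)$$
on $U$. Both $\hat u^*g_E$ and $g+\mathcal G(b^2d\psi^2)$ are $G$-invariant, so the estimate holds on $GU$, and off $GU$ there is nothing to show. For $\lambda$ large we get both inequalities of the lemma.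

**Step 3: $\hat u_q$ is an immersion.** From $|d\psi(X)|=|\langle duX,\xi\rangle|\le|\xi||duX|$ we get $|Y_\tau d\psi(X)|\le|\gamma'||duX|\le\frac14|duX|$. The $O(1/\lambda)$ in (5) is at most $\frac14|duX|$ for $\lambda$ large. So, using equivariance on the other discs, everywhere on $N\times B$
$$|d\hat u_qX-du_qX|\le\tfrac12|du_qX| . \tag{6}$$
In particular $d\hat u_qX\ne0$ for $X\ne0$.

**Step 4: $\hat u_q$ is injective.** Close pairs are handled by (6), distant pairs by $C^0$-closeness. Cover $N$ by finitely many coordinate balls, convex in their coordinates and so small that $|du_q(z)w-du_q(x)w|\le\frac18|du_q(x)w|$ for all $x,z$ in the ball, all coordinate vectors $w$, all $q\in B$; this is possible by uniform continuity of $du_q$ on $N\times B$ and a uniform lower bound for $|du_q(x)w|/|w|$. By Lebesgue's lemma there is $r_0>0$, depending only on the family $u$, such that any $x\ne y$ with $d(x,y)<r_0$ lie in one of these balls. Put $w=y-x$ in its coordinates. For $z$ on the segment from $x$ to $y$, (6) at $z$ gives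
$$|d\hat u_q(z)w-du_q(x)w|\le\tfrac12\cdot\tfrac98|du_q(x)w|+\tfrac18|du_q(x)w|=\tfrac{11}{16}|du_q(x)w| .$$
Integrating along the segment, $|\hat u_q(y)-\hat u_q(x)-du_q(x)w|<|du_q(x)w|$, so $\hat u_q(y)\neq\hat u_q(x)$. If $d(x,y)\ge r_0$, then $|u_q(x)-u_q(y)|\ge c$ with a constant $c>0$, by compactness of $\{d(x,y)\ge r_0\}\times B$ and injectivity of the $u_q$; so $\hat u_q(x)\ne\hat u_q(y)$ once $|\hat u-u|<c/2$.

**Step 5: isotopy.** Carry out the construction with the parameter set $B\times[0,1]$, the family $u_{(q,t)}=u_q$, and $tb$ in place of $b$; take the $\lambda$ found there. At $t=0$ we get $u_q$, and at $t=1$ the map $\hat u_q$ for this $\lambda$. For fixed $q$, this is an isotopy through $G$-equivariant embeddings. $\square$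

## 8. Adding a prescribed metric away from the fixed points

**Lemma 5.** Let $E_q$, $q\in B$, be a smooth family of $G$-invariant metrics on $N$ and $\chi$ a smooth $G$-invariant function with $\mathrm{supp}\,\chi\subset N\setminus S$. Then $\chi^2E_q=\sum_{i=1}^m\mathcal G_i(b_i^2d\psi_i^2)$ for finitely many triples $(U_i,\psi_i,b_i)$ as in Lemma 4 (without the smallness condition on $b_i$).

*Proof.* **Step 1: decompose positive forms on $\mathbb R^2$ smoothly into squares.** Let $A_0$ be positive definite. In a basis where it is the identity, let $\ell_0,\ell_1,\ell_2$ be the unit covectors at angles $0,\pi/3,2\pi/3$. Then $A_0=\frac23\sum_k\ell_k^2$, and the $\ell_k^2$, being squares of pairwise non-proportional covectors, form a basis of the $3$-dimensional space of quadratic forms. So $A=\sum_kc_k(A)\ell_k^2$ with $c_k$ linear, and $c_k>0$ near $A_0$. Given a compact set $\mathcal K$ of positive definite forms, cover it by finitely many such neighborhoods $\mathcal U_a$, and choose $\eta_a\in C_c^\infty(\mathcal U_a)$ with $\sum_a\eta_a^2=1$ on $\mathcal K$. Then on $\mathcal K$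
$$A=\sum_{a,k}\big(\eta_a(A)\sqrt{c_{a,k}(A)}\big)^2\ell_{a,k}^2 ,$$
where the functions $\eta_a\sqrt{c_{a,k}}$, extended by $0$, are smooth on the space of all quadratic forms, and $\ell_{a,k}\neq0$.

**Step 2: globalize on free discs.** Each point of the compact set $\mathrm{supp}\,\chi$ has trivial stabilizer, so it lies in a free disc. Take a bump function with compact support in the disc and positive at the point, and extend it $G$-invariantly by $0$. Finitely many suffice: there are free discs $U_\alpha$ and smooth $G$-invariant $f_\alpha\ge0$, with $f_\alpha|_{U_\alpha}$ compactly supported and $f_\alpha=0$ off $GU_\alpha$, such that $\Phi=\sum f_\alpha^2>0$ on $\mathrm{supp}\,\chi$. Shrink $B^+$ so that it lies in a compact neighborhood $B'$ of $B$ on which $E_q$ is defined and positive definite. The matrices of $E_q(x)$ in the coordinates of $U_\alpha$, for $x\in\mathrm{supp}(f_\alpha|_{U_\alpha})$, $q\in B'$, form a compact set $\mathcal K$. Step 1, with the covectors read as linear functions $\ell_{\alpha,m}$ of the coordinates, gives smooth $\beta_{\alpha,m}$ on $U_\alpha\times B^+$ with $E_q=\sum_m\beta_{\alpha,m}^2d\ell_{\alpha,m}^2$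 over $\mathrm{supp}(f_\alpha|_{U_\alpha})$. Put
$$b_{\alpha,m}=\chi f_\alpha\Phi^{-1/2}\beta_{\alpha,m}\quad\text{on }U_\alpha ,$$
where $\chi\Phi^{-1/2}$ is extended by $0$ off $\mathrm{supp}\,\chi$. On $U_\alpha$, $\sum_mb_{\alpha,m}^2d\ell_{\alpha,m}^2=\chi^2f_\alpha^2\Phi^{-1}E_q$. The right side is a $G$-invariant tensor that vanishes off $GU_\alpha$, so $\sum_m\mathcal G_\alpha(b_{\alpha,m}^2d\ell_{\alpha,m}^2)=\chi^2f_\alpha^2\Phi^{-1}E_q$ on $N$. Summing over $\alpha$ gives $\chi^2E_q$. $\square$

**Lemma 6.** Let $e:N\to\mathbb R^n$ be a smooth $G$-equivariant embedding, $E_q,\chi$ as in Lemma 5, $\varepsilon>0$. There is a smooth family $e_q$, $q\in B$, of smooth $G$-equivariant embeddings, each isotopic to $e$ through $G$-equivariant embeddings, with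
$$|e_q-e|\le\varepsilon,\qquad|e_q^*g_E-(e^*g_E+\chi^2E_q)|\le\varepsilon .$$

*Proof.* Lemma 4 allows only small $b$, so we add each term in many small portions. Let $g_e=e^*g_E$ and let $b_i,\psi_i$ ($i\le m$) be as in Lemma 5. Choose an integer $M$ with $2b_i^2|d\psi_i|_{g_e}^2\le s_*^2M$ for all $i$ and all $q\in B$. Starting with $u_q=e$, apply Lemma 4 successively $mM$ times, adding each $\mathcal G_i(b_i^2d\psi_i^2/M)$ exactly $M$ times, each time with error at most $\varepsilon''$. At every stage the metric $g$ equals $g_e$ plus a nonnegative tensor, up to an error at most $mM\varepsilon''$. So for $\varepsilon''$ small $g\ge\frac12g_e$, hence $|d\psi_i|_g^2\le2|d\psi_i|_{g_e}^2$ and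
$$M^{-1}b_i^2|d\psi_i|_g^2\le2M^{-1}b_i^2|d\psi_i|_{g_e}^2\le s_*^2 .$$
Thus Lemma 4 applies at every stage. Taking also $mM\varepsilon''\le\varepsilon$, the total errors in position and metric are at most $\varepsilon$. The isotopies of the stages are joined after reparametrizing time so that each is stationary near its ends. $\square$

## 9. Proof of Theorem A

Here $N=\Sigma$. A closed surface does not embed in $\mathbb R^2$, so $n\ge3$. Let $V,r_1$ be as in Proposition 3, $0<r\le r_1$, and $B=B_r$.

**Step 1: target metrics whose coefficients stay uniformly away from the unit circle.** For $v\in V$ with $\|v\|_\infty<1$ put $g_v=\rho_0|dz+v\,d\bar z|^2$, a smooth family of $G$-invariant metrics with $\mu(g_v)=v$. Choose $C>0$ such that $E_v:=Cg_v-e^*g_E$ is positive definite for all $v\in B_{r_1}$. Let $N_j=\{x:d(x,S)<1/j\}$ (empty if $S=\emptyset$), and choose smooth $G$-invariant $\chi_j:\Sigma\to[0,1]$ vanishing near $S$ and equal to $1$ off $N_j$: take any smooth function with these two properties and average it over $G$; both survive because $S$ and $N_j$ are $G$-invariant. Put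
$$t_{v,j}=e^*g_E+\chi_j^2E_v=(1-\chi_j^2)\,e^*g_E+\chi_j^2\,Cg_v . \tag{7}$$
All values of all $t_{v,j}$ lie in the compact set $\mathcal C$ of positive definite forms $(1-\theta)e^*g_E(x)+\theta Cg_v(x)$ with $\theta\in[0,1]$, $x\in\Sigma$, $v\in B_{r_1}$. This set does not depend on $j$. Choose $\varepsilon_0>0$ such that the closed fibrewise $\varepsilon_0$-neighborhood $\mathcal C'$ of $\mathcal C$ still consists of positive definite forms. On the compact set $\mathcal C'$ the continuous function $\mu(\cdot)$ satisfies $|\mu(\cdot)|\le k$ for some $k<1$, and there is a modulus of continuity $\omega$ with $|\mu(A)-\mu(A')|\le\omega(|A-A'|)$ for $A,A'\in\mathcal C'$ over the same point.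

**Step 2: embeddings that nearly realize the targets.** Lemma 6 with $\varepsilon_j=\min(\varepsilon_0,1/j)$ gives a smooth family $e_{v,j}$, $v\in B$, of $G$-equivariant embeddings with $|e_{v,j}-e|\le\varepsilon_j$ and $|e_{v,j}^*g_E-t_{v,j}|\le\varepsilon_j$. Put
$$\Psi_j(v)=\mu(e_{v,j}^*g_E) .$$

**Step 3: the hypotheses of Proposition 3.** The differential $\Psi_j(v)$ is smooth; it is $G$-invariant because $e_{v,j}^*g_E$ is; and $\|\Psi_j(v)\|_\infty\le k$ because the values of $e_{v,j}^*g_E$ lie in $\mathcal C'$. It depends continuously on $v$ in the sup norm because $e_{v,j}^*g_E(x)$ is continuous on the compact set $\Sigma\times B$. Off $N_j$ we have $t_{v,j}=Cg_v$ and $\mu(Cg_v)=v$, so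
$$|\Psi_j(v)-v|\le\omega(\varepsilon_j)\quad\text{on }\Sigma\setminus N_j . \tag{8}$$
Let $v_j\to v$ and $x\notin S$. As $S$ is closed, $x\notin N_j$ for large $j$, and (8) gives $\Psi_j(v_j)(x)\to v(x)$. So $\Psi_j(v_j)\to v$ pointwise off the null set $Z=S$.

**Step 4: conclusion.** Proposition 3 gives, for some $j$, a $v\in B$ and a diffeomorphism $\varphi$ commuting with $G$ with $\varphi^*c_{\Psi_j(v)}=c_0$. This is (1) for the embedding $e_{v,j}$, whose conformal class is $c_{\Psi_j(v)}$. So $f=e_{v,j}\circ\varphi$ is a smooth conformal embedding with $f(hx)=\rho(h)f(x)$. $\blacksquare$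

In the test case of Section 2 with $c_0$ hexagonal, $e$ is left alone on four small regions around the fixed points of the half turn, it is corrugated elsewhere, and the aim $v$ is adjusted to compensate exactly for all errors.

## 10. Riemannian targets, non-orientable surfaces, closeness and isotopy

**Theorem B.** Let $N$ be a closed connected surface, orientable or not, with a smooth conformal structure $c_0$; let $G$ be a finite group of diffeomorphisms preserving $c_0$ (orientation may be reversed). Let $(M,g_M)$ be a Riemannian manifold of dimension $m\ge3$ and $\rho:G\to\mathrm{Isom}(M)$ a homomorphism. Let $e:N\to M$ be a smooth $G$-equivariant embedding (resp. immersion).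

(a) Arbitrarily $C^0$-close to $e$ there is a smooth $G$-equivariant embedding (resp. immersion) $f:N\to M$ that is conformal for $c_0$.

(b) One can take $f=e'\circ\varphi$ with $e'$ $C^0$-close to $e$ and isotopic to $e$ through $G$-equivariant embeddings (resp. regularly homotopic through $G$-equivariant immersions), and $\varphi$ a $G$-equivariant diffeomorphism of $N$, $C^0$-close and homotopic to $\mathrm{id}_N$. If $\chi(N)<0$, $f$ itself is so isotopic (resp. regularly homotopic) to $e$.

For $M=\mathbb R^n$ and an embedding $e$, the condition $n\ge3$ is automatic, since $N$ is closed.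

**Corollary C.** For $M=\mathbb R^n$, existence of a conformal equivariant embedding depends only on $\rho$ and the smooth conjugacy class of the $G$-action, not on the invariant complex structure. In particular the least $n$ for conformal equivariant embeddings equals the least $n$ for smooth ones.

*Proof of Corollary C.* By (a), a conformal equivariant embedding for $\rho$ exists if and only if a smooth one does. The latter does not involve the complex structure, and composing with an equivariant diffeomorphism shows that it depends only on the conjugacy class of the action. $\square$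

*Proof of Theorem B.* **Step 1: immersions.** If $e$ is only an immersion, omit Step 4 in the proof of Lemma 4 and read "immersion" for "embedding" and "regular homotopy" for "isotopy" in Lemmas 4 and 6. Nothing else uses injectivity of $e$; the condition $n\ge3$ is replaced by $m\ge3$.

**Step 2: Riemannian targets.** The purpose is to redo Lemma 4 with values in $M$. Embed $M$ smoothly in some $\mathbb R^{n'}$, and choose inner products $\mathfrak g_y$ on $\mathbb R^{n'}$, depending smoothly on $y\in M$, that restrict to $g_M$ on $T_yM$ (for instance $g_M$ on $T_yM$ plus the Euclidean product on its Euclidean complement). $C^0$-closeness near the compact set $e(N)$ may be measured in $\mathbb R^{n'}$. Take $\nu,\xi,\zeta,Y$ as before but in $u_q^*TM$, with respect to $g_M$; the normal bundle now has rank $m-2\ge1$. Put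
$$\hat u_q(x)=\exp_{u_q(x)}\big(\lambda^{-1}Y(x,\lambda\psi(x),q)\big)\qquad(x\in U),$$
extended by $\hat u_q(hx)=\rho(h)\hat u_q(x)$, and by $\hat u_q=u_q$ off $GU$. This is smooth and equivariant since $\hat u=u$ off $K$ on $U$. Consider $H(x,\tau,q,\epsilon)=\exp_{u_q(x)}(\epsilon Y(x,\tau,q))$, smooth for small $\epsilon$ as a map into $\mathbb R^{n'}$, with $H|_{\epsilon=0}=u_q$ and $\partial_\epsilon H|_{\epsilon=0}=Y$. Then $\partial_\tau H=\epsilon Y_\tau+O(\epsilon^2)$. As $\hat u_q(x)=H(x,\lambda\psi(x),q,1/\lambda)$,
$$d\hat u=\partial_xH+\lambda\,\partial_\tau H\otimes d\psi=du+Y_\tau\otimes d\psi+O(1/\lambda),$$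
which is (5). Since $\hat u^*g_M=\mathfrak g_{\hat u}(d\hat u,d\hat u)$ and $\mathfrak g_{\hat u}=\mathfrak g_u+O(1/\lambda)$, the metric computation is unchanged, and (6) holds at each $x$ in the norm $|\cdot|_{u(x)}$ of $\mathfrak g_{u(x)}$.

For injectivity, choose the coordinate balls so small that in addition the norms $|\cdot|_{u(z)}$ and $|\cdot|_{u(x)}$ agree up to a factor $\frac98$ for $x,z$ in one ball, and that the inequality with $\frac18$ holds in the norm $|\cdot|_{u(x)}$. Then, with $w=y-x$ and $z$ on the segment,
$$|d\hat u(z)w-du(x)w|_{u(x)}\le\tfrac12\big(\tfrac98\big)^2\cdot\tfrac98\,|du(x)w|_{u(x)}+\tfrac18|du(x)w|_{u(x)}=\tfrac{857}{1024}|du(x)w|_{u(x)} .$$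
Integrating in $\mathbb R^{n'}$ gives $\hat u(y)\ne\hat u(x)$ as before; distant pairs are handled as before in $\mathbb R^{n'}$. Lemma 5 does not involve the target, and Lemma 6 and Section 9 go through word for word with $g_M$ for $g_E$; the metric $\hat u^*g_M$ is $G$-invariant because $\rho(h)$ is an isometry. This settles existence of $f$ for orientable $N$: choose an orientation; then $c_0$ is a complex structure, and each element of $G$, preserving $c_0$ on a connected surface, is holomorphic or antiholomorphic.

**Step 3: non-orientable $N$.** Proposition 3 needs an oriented surface, so we pass to the orientation double cover. Let $\pi:\Sigma\to N$ be this cover, whose points are pairs of $x\in N$ and an orientation $o$ of $T_xN$; let $\tau$ be its deck transformation; and give $\Sigma$ the lifted complex structure. Each $h\in G$ has two lifts, $(x,o)\mapsto(hx,dh(o))$ and its composition with $\tau$. All lifts together form a finite group $\hat G\ni\tau$ of diffeomorphisms of the connected surface $\Sigma$ that preserve the lifted conformal structure, so they are holomorphic or antiholomorphic. $\hat G$-invariant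 metrics and conformal structures on $\Sigma$ correspond to $G$-invariant ones on $N$. Take $g_0$ on $\Sigma$ to be $\hat G$-invariant, so that it is lifted from $N$.

Apply Proposition 3 to $(\Sigma,\hat G)$. The metrics $g_v$, $v\in V$, are $\hat G$-invariant and descend to $N$. Carry out Sections 7 and 8 and Steps 1 and 2 of Section 9 on $N$ with $G$, where values of $\mu$ are taken after pulling forms back to $\Sigma$, and let $\Psi_j(v)=\mu(\pi^*e_{v,j}^*g_M)$ on $\Sigma$. This is $\hat G$-invariant, and Step 3 of Section 9 gives the hypotheses of Proposition 3 with $Z=\pi^{-1}(S)$, a null set. The resulting diffeomorphism commutes with $\hat G\ni\tau$, so it descends to a $G$-equivariant diffeomorphism $\varphi$ of $N$. Since $\pi$ is a local diffeomorphism, $\varphi^*[e_{v,j}^*g_M]=c_0$ on $N$, and $f=e_{v,j}\circ\varphi$ is conformal and equivariant.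

**Step 4: $C^0$-closeness.** We show that the construction can be run so that $e'\to e$ and $\varphi\to\mathrm{id}$ uniformly. Let $\Sigma=N$ if $N$ is orientable, and the orientation cover otherwise. Run Section 9 with radii $r=r_l\to0$; the constants $C,\varepsilon_0,k$ and the modulus $\omega$ depend only on $r_1$. For each $l$ choose $j=j(l)\ge l$ so large that Proposition 3 applies. We get $v_l$ with $\|v_l\|_\infty\le r_l\to0$, coefficients $\nu_l=\Psi_{j(l)}(v_l)$ with $\|\nu_l\|_\infty\le k$, diffeomorphisms $\varphi_l$ of $\Sigma$, and $e_l=e_{v_l,j(l)}\to e$ uniformly. By (8), $\nu_l\to0$ pointwise off a null set.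

*Claim: $\varphi_l\to\mathrm{id}$ uniformly on $\Sigma$.* The map $\varphi_l|_X$ is conformal from $c_0$ to $c_{\nu_l}$, so by Lemma 2 it has the lift $(w^{\nu_l})^{-1}$. By (F2), $w^{\nu_l}\to\mathrm{id}$ uniformly on $\hat{\mathbb C}$, and hence so does $(w^{\nu_l})^{-1}$, since the largest displacement of an inverse map equals that of the map. A compact subset of $X$ is covered by a compact subset of $\mathbb H$, so $\varphi_l^{\pm1}\to\mathrm{id}$ uniformly on compact subsets of $X$. If $P=\emptyset$, this is the claim. Otherwise let $D_p\subset\mathrm{int}\,D_p'$ be small closed discs around the points $p\in P$, with the $D_p'$ pairwise disjoint, and let $K'=\Sigma\setminus\bigcup_{p'}\mathrm{int}\,D'_{p'}$, a compact subset of $X$. Suppose $x\in D_p$ and $y=\varphi_l(x)\in K'$. Then $x=\varphi_l^{-1}(y)$ is, for $l$ large, closer to $y$ than $d\big(\bigcup_{p'}D_{p'},K'\big)$, a contradiction. So for $l$ large $\varphi_l(D_p)\subset\bigcup_{p'}\mathrm{int}\,D'_{p'}$. As $D_p$ is connected and $\varphi_l$ is close to $\mathrm{id}$ on $\partial D_p\subset X$, we get $\varphi_l(D_p)\subset D'_p$. So on $D_p$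 the displacement is at most the diameter of $D_p'$, and off $\bigcup_p\mathrm{int}\,D_p$ it tends to $0$ uniformly. The discs were arbitrarily small, so the claim follows.

If $N$ is non-orientable, $\pi$ does not increase distances, so the descended maps, again written $\varphi_l$, also tend to $\mathrm{id}_N$ uniformly. With $f_l=e_l\circ\varphi_l$, uniform convergence $e_l\to e$ and uniform continuity of $e$ give $f_l\to e$ uniformly. This proves (a). A map of $N$ that moves each point by less than the injectivity radius is homotopic to $\mathrm{id}_N$ along the unique short geodesics. So for $l$ large $\varphi_l$ is homotopic to $\mathrm{id}_N$, and $e'=e_l$ is isotopic (resp. regularly homotopic) to $e$ by Lemma 6. This proves the first part of (b).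

**Step 5: isotopy when $\chi(N)<0$.** It remains to join $\varphi$ to the identity through $G$-equivariant diffeomorphisms. Work on $\Sigma$ as in Step 4, with $\hat G$ (put $\hat G=G$ if $N$ is orientable). Its Euler characteristic is $\chi(N)$ or $2\chi(N)$, so it has genus $\ge2$ and $P=\emptyset$; by Proposition 3, $\varphi$ on $\Sigma$ is homotopic to $\mathrm{id}_\Sigma$. Let $\nu$ be the smooth $\hat G$-invariant coefficient with $\varphi^*c_\nu=c_0$. For $s\in[0,1]$ the class $c_{s\nu}$ is $\hat G$-invariant, because $h^*$ is real-linear. Let $h_s$ be its unique hyperbolic metric. It is $\hat G$-invariant by uniqueness. It depends smoothly on $s$: writing $h_s=e^{2u_s}\rho_0|dz+s\nu\,d\bar z|^2$, the function $u_s$ solves the Liouville equation $\Delta u=\kappa+e^{2u}$, with $\Delta$ the Laplacian and $\kappa$ the curvature of $\rho_0|dz+s\nu\,d\bar z|^2$; its linearization $\Delta-2e^{2u}$ is invertible, and the implicit function theorem applies.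

Let $\varphi_s:(\Sigma,c_0)\to(\Sigma,h_s)$ be the unique harmonic map homotopic to $\mathrm{id}$ (Eells–Sampson, Amer. J. Math. 86 (1964); Hartman, Canad. J. Math. 19 (1967)); in dimension $2$ harmonicity depends only on the conformal class of the domain. It is a diffeomorphism (Schoen–Yau, Invent. Math. 44 (1978); Sampson, Ann. Sci. ENS 11 (1978)) and depends smoothly on $s$ (Eells–Lemaire, *Deformations of metrics and associated harmonic maps*, 1981). For $h\in\hat G$ the map $h^{-1}\varphi_sh$ is again harmonic, because $h$ preserves $c_0$ and is an isometry of $h_s$, and it is homotopic to $h^{-1}h=\mathrm{id}$. By uniqueness $h^{-1}\varphi_sh=\varphi_s$. Conformal maps are harmonic, so $\varphi_0=\mathrm{id}$, since $h_0\in c_0$, and $\varphi_1=\varphi$, since $\varphi$ is conformal from $c_0$ to $c_\nu\ni h_1$ and homotopic to $\mathrm{id}$. The $\varphi_s$ commute with $\hat G$, so they descend to $G$-equivariant diffeomorphisms of $N$. The path $e'\circ\varphi_s$ joins $e'$ to $f$, and together with the path from $e$ to $e'$ of Step 4 it joins $e$ to $f$. $\blacksquare$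

## 11. Dimension two, $C^1$-closeness and prescribed metrics

Three possible strengthenings of Theorem B fail.

The condition $\dim M\ge3$ is necessary. Let $M=\mathbb R^2/\Lambda$ be a flat torus and $G=1$. The image of a smooth embedding of a torus into $M$ is open and compact, hence all of $M$, so the embedding is a diffeomorphism. A torus with a conformal structure not equivalent to that of $M$ therefore embeds smoothly in $M$ but not conformally.

$C^0$-closeness cannot be improved to $C^1$-closeness. If conformal immersions $f_l$ converge in $C^1$ to an immersion $e$, then the metrics $f_l^*g_M$ in $c_0$ converge uniformly to the metric $e^*g_M$, so $\mu(e^*g_M)=\lim\mu(f_l^*g_M)=0$ and $e$ is conformal; but the given $e$ need not be.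

"Conformal" cannot be replaced by "isometric for a given invariant metric". Take $G=1$, $n=3$. At a point where a closed surface in $\mathbb R^3$ is farthest from the origin, it lies inside a sphere touching it there, so its curvature at that point is positive. Hence a flat torus has no smooth isometric embedding in $\mathbb R^3$, although the torus has smooth embeddings there.
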